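# Permutations of $[n]$ with few consecutive sums

## Three bounds for $|S(a)|$, and what they say

For a sequence $a=(a_i)_{i=1}^n$ of integers, let $S(a)$ be the set of all distinct sums $\sum_{i=u}^v a_i$ with $1\le u\le v\le n$. Write $[n]=\{1,2,\dots,n\}$. A permutation of $[n]$ is a sequence $a_1,\dots,a_n$ that rearranges $1,\dots,n$. Jakub Konieczny, "On consecutive sums in permutations", arXiv:1504.07156 (2015), is the source of the following question: is it the case that for any $\delta>0$ there is a constant $c_\delta>0$ such that for any $n$ and any permutation $a$ of $[n]$ one has $|S(a)|\ge c_\delta n^{2-\delta}$?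

The answer is **no**.

**Theorem A.** For every $m\ge 1$ and $n=2\cdot 3^{6m}$ there is a permutation $a$ of $[n]$ with
$$|S(a)|\le (60m+17)\,n^{11/6}.$$

**Theorem B.** There are $\eta>0$ and $C$ such that for every $n\ge 1$ some permutation $a$ of $[n]$ has $|S(a)|\le C\,n^{7/4-\eta}$.

**Theorem C.** Every permutation $a$ of $[n]$ has $|S(a)|\ge \frac18 n^{3/2}$.

There are $\binom{n+1}{2}$ choices of $(u,v)$, so $|S(a)|\le\binom{n+1}2$ trivially. The question asks whether a permutation must come within a factor $n^{o(1)}$ of this ceiling.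

Theorem A says that it need not. In it $m=O(\log n)$, so $|S(a)|=O(n^{11/6}\log n)$ for infinitely many $n$. Suppose the bound in the question held for some $\delta<\frac16$. Then $c_\delta n^{2-\delta}\le(60m+17)n^{11/6}$, that is, $c_\delta n^{1/6-\delta}\le 60m+17=O(\log n)$, for all $n=2\cdot3^{6m}$. This is false for large $m$. So Theorem A alone answers the question.

Theorem B is stronger and covers all $n$. If the bound held for some $\delta\le\frac14$, then $c_\delta n^{7/4}\le c_\delta n^{2-\delta}\le Cn^{7/4-\eta}$ for all $n$, which is false for large $n$. Theorem C gives the bound for every $\delta\ge\frac12$, with $c_\delta=\frac18$. So the bound $|S(a)|\ge c_\delta n^{2-\delta}$ is true for $\delta\ge\frac12$ and false for $\delta\le\frac14$. The exact threshold in $(\frac14,\frac12]$ is not determined here.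

## Small permutations and the increasing one

Reversing a permutation does not change $S(a)$. For $n=3$ there are therefore three cases, according to the middle term:

- $a=(1,2,3)$ gives $\{1,2,3,5,6\}$, five sums, because $1+2=3$.
- $a=(2,1,3)$ gives $\{1,2,3,4,6\}$, five sums, again because $2+1=3$.
- $a=(1,3,2)$ gives $\{1,2,3,4,5,6\}$, six sums, the ceiling $\binom42$.

For large $n$ the first candidate is the increasing permutation $a_i=i$. It does not refute the bound. A consecutive sum is $\frac{v(v+1)}2-\frac{w(w+1)}2=\frac{(v-w)(v+w+1)}2$ with $0\le w<v\le n$. If this equals $t$, then $2t=AB$ with $A=v-w$ and $B=v+w+1$, and $(A,B)$ determines $(v,w)$. So $t$ is represented at most $d(2t)$ times, where $d$ is the number-of-divisors function and $2t\le n(n+1)\le 2n^2$. The textbook divisor bound $d(N)\le C_\delta N^{\delta/2}$ gives at most $C'_\delta n^{\delta}$ representations, hence $|S(a)|\ge c_\delta n^{2-\delta}$. A counterexample needs a more additive kind of structure.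

## Prefix sums, and the proof of Theorem C

Let $p_0=0$ and $p_i=a_1+\dots+a_i$. Then $S(a)=\{p_v-p_u: 0\le u<v\le n\}$. For a permutation of $[n]$ the $p_i$ increase strictly, so $S(a)$ is the set of positive differences of $P=\{p_0<p_1<\dots<p_n\}$. Our problem now reads: find a set of $n+1$ integers whose consecutive gaps are $1,\dots,n$ in some order and whose difference set is small. Distinctness of the gaps forces some growth, and this is Theorem C. The argument is the method of Ruzsa, Shakan, Solymosi and Szemerédi, "On distinct consecutive differences".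

**Step 1: set up ranks.** The purpose is to measure gaps by position in the difference set. Let $C=P-P$. The positive elements of $C$ form $S(a)$, the negative ones form $-S(a)$, and $0\in C$, so $|C|=2|S(a)|+1$. Order $C$ increasingly and let $\operatorname{rk}$ be the rank of an element in $C$.

**Step 2: many close pairs.** Here we show that most translated gaps are short in rank. Fix $j\in\{0,\dots,n\}$. The numbers $p_i-p_j$, $0\le i\le n$, lie in $C$ and increase with $i$. Hence
$$\sum_{i=1}^n\bigl(\operatorname{rk}(p_i-p_j)-\operatorname{rk}(p_{i-1}-p_j)\bigr)=\operatorname{rk}(p_n-p_j)-\operatorname{rk}(p_0-p_j)<|C|,$$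
and all terms are positive integers. If more than $n/2$ of the terms exceeded $2|C|/n$, the sum would exceed $|C|$. So at least $n/2$ indices $i$ have rank difference at most $2|C|/n$. Over all $j$ this gives at least $n(n+1)/2$ pairs $(i,j)$.

**Step 3: count them in $C^2$.** This is where distinct gaps are used. Map $(i,j)$ to $(p_{i-1}-p_j,\;p_i-p_j)\in C^2$. The difference of the two entries is $a_i$, which determines $i$ because the $a_i$ are distinct. Then $p_j$ is known, and so is $j$. The map is injective. The number of pairs in $C^2$ whose rank difference lies in $[1,2|C|/n]$ is at most $|C|\cdot 2|C|/n$. Therefore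
$$\frac{n(n+1)}2\le\frac{2|C|^2}{n},\qquad\text{so}\qquad |C|\ge\tfrac12n^{3/2}\quad\text{and}\quad |S(a)|=\frac{|C|-1}2\ge\tfrac14n^{3/2}-\tfrac12 .$$

**Step 4: clean up.** For $n\ge3$ we have $n^{3/2}>4$, so the right side is at least $\frac18n^{3/2}$. For $n\le 2$ use $|S(a)|\ge n\ge\frac18n^{3/2}$, valid since $p_1,\dots,p_n$ are distinct elements of $S(a)$. This proves Theorem C. $\blacksquare$

## Rows of length $M$: the zigzag permutation

If gaps could repeat, a periodic sequence would have a tiny difference set. So let $n=MK$, write the sequence in $K$ rows of length $M$, and try to make all rows nearly equal: column $s$ ($0\le s<M$) should contain the integers $sK+1,\dots,sK+K$ in some order. We want prefix sums that are still easy to describe.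

For odd $K$ and even $M$ the natural choice is to let the columns go up and down alternately. For $0\le y<K$ put
$$a_{yM+s+1}=sK+\tfrac{K+1}2+(-1)^s\bigl(y-\tfrac{K-1}2\bigr).$$
The corrections cancel in pairs along a row. Every row has the same sum $T$, and
$$p_{yM+s}=yT+\Psi(s)+[s\text{ odd}]\,\bigl(y-\tfrac{K-1}2\bigr),\qquad \Psi(s)=\sum_{r<s}\bigl(rK+\tfrac{K+1}2\bigr).$$

Take $K=3$, $M=2$. The permutation is $(1,6,2,5,3,4)$, with $T=7$ and prefix sums $0,1,7,9,14,17,21$. Those with even index are $0,7,14,21$, and their $6$ positive differences take only the values $7,14,21$. Those with odd index are $1,9,17$, and their $3$ positive differences take the values $8,16$. The $12$ differences between the two classes are $1,2,3,4,5,6,9,10,12,13,17,20$: all distinct, and distinct from the others. In total there are $17$ sums, out of at most $21$.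

This shows the general obstruction. For a pair of columns $(s,s')$ of equal parity, the differences $p_{y'M+s'}-p_{yM+s}$ are a constant plus $T(y'-y)$ or $(T+1)(y'-y)$, only $2K-1$ values. For $s$ even and $s'$ odd they are a constant plus $(T+1)y'-Ty$. Here $T=\Psi(M)=\frac{M(n+1)}2>K$. If $(T+1)(y_1'-y_2')=T(y_1-y_2)$, then $T$ divides $y_1'-y_2'$, which is smaller than $K$ in absolute value, so $y_1'=y_2'$ and then $y_1=y_2$. All $K^2$ values are distinct. Half of the pairs of columns have opposite parity, and together they contribute $\frac{M^2}2K^2=\frac{n^2}2$ to the count. A count made pair of columns by pair of columns therefore gains nothing of order.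

Each pair of columns is either very cheap or at full price. We want every typical pair to be moderately cheap. To do so, write $y$ in base $3$ and let each digit have its own pattern of ups and downs. The price of a pair is then a product over digits, and it is enough that about half of the digits are cheap for each pair.

There is one more obstruction. If each digit only has the two states "correction absent" and "correction present", and consecutive columns must differ in state, then a digit that starts absent is present exactly in the odd columns. All digits are then synchronised, and we are back at the zigzag. A third state is needed, so that a digit can change its phase.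

## Three digit maps with bijective differences

Let $D=\{-1,0,1\}$ and define $w_0,w_1,w_2:D\to D$ by
$$w_0(x)=0,\qquad w_1(x)=x,\qquad w_2(-1)=0,\quad w_2(0)=-1,\quad w_2(1)=1.$$

**Fact 1.** For $\alpha\ne\beta$ the map $w_\beta-w_\alpha$ is a bijection $D\to D$.

Indeed $w_1-w_0$ is the identity, $w_2-w_0=w_2$ is a permutation of $D$, and $w_2-w_1$ sends $-1,0,1$ to $1,-1,0$. The negatives are bijections too, as $D=-D$.

Base $2$ would not do. For maps $w$ on $\{0,1\}$ put $g=w(1)-w(0)$. The difference of two such maps is a bijection onto two consecutive integers exactly when their $g$'s differ by $\pm1$. Among three integers two have the same parity, so three such maps with pairwise differences of this kind do not exist.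

Let $k\ge1$ and $K=3^k$. For $x=(x_1,\dots,x_k)\in D^k$ put $\langle x\rangle=\sum_{j=1}^kx_j3^{j-1}$.

**Fact 2 (balanced ternary).** The map $\langle\cdot\rangle$ is a bijection from $D^k$ onto the integers in $[-\frac{K-1}2,\frac{K-1}2]$.

Clearly $|\langle x\rangle|\le\sum_{j\le k}3^{j-1}=\frac{K-1}2$. If $x\ne x'$, let $j$ be the least index with $x_j\ne x_j'$. Then $\langle x\rangle-\langle x'\rangle$ is $3^{j-1}$ times an integer congruent to $x_j-x'_j\in\{\pm1,\pm2\}$ modulo $3$, so it is not $0$. Both sets have $3^k$ elements. For instance, with $k=2$, $2=-1+1\cdot3$ and $-4=-1-3$.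

For $0\le y<K$ let $x^{(y)}\in D^k$ be the element with $\langle x^{(y)}\rangle=y-\frac{K-1}2$.

**Definition (colouring).** Let $M\ge2$. A colouring is a family $c_j(s)\in\{0,1,2\}$, $1\le j\le k$, $0\le s\le M-1$, such that for all $j$

- (i) $c_j(s)\ne c_j(s+1)$ for $0\le s<M-1$;
- (ii) $c_j(0)=0$ and $c_j(M-1)\ne0$.

Put $c_j(M):=c_j(0)=0$. The colour $c_j(s)$ says which map is applied to digit $j$ when we have read $s$ entries of a row.

## From a colouring to a permutation

**Step 1: the permutation.** We turn a colouring into a permutation of $[n]$, $n=MK$. For $0\le s\le M$ put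
$$F_s(x)=\sum_{j=1}^kw_{c_j(s)}(x_j)\,3^{j-1}.$$
Since $w_0=0$, we have $F_0=F_M\equiv0$. For $0\le s<M$ the colours $c_j(s)$ and $c_j(s+1)$ differ for every $j$, by (i), (ii) and the choice $c_j(M)=0$. So in
$$F_{s+1}(x)-F_s(x)=\sum_j\bigl(w_{c_j(s+1)}-w_{c_j(s)}\bigr)(x_j)\,3^{j-1}$$
each digit undergoes a bijection of $D$, by Fact 1. By Fact 2, $x\mapsto F_{s+1}(x)-F_s(x)$ is a bijection from $D^k$ onto the integers in $[-\frac{K-1}2,\frac{K-1}2]$. Define, for $0\le y<K$ and $0\le s<M$,
$$a_{yM+s+1}=sK+\tfrac{K+1}2+F_{s+1}(x^{(y)})-F_s(x^{(y)}).$$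
For fixed $s$ and varying $y$ this takes each value in $sK+\{1,\dots,K\}$ exactly once. Hence $a$ is a permutation of $[n]$.

*Example.* Let $k=1$, $M=3$, with colours $0,1,2$. The columns are $2+x$, $5+(w_2(x)-x)$, $8-w_2(x)$, and $x=-1,0,1$ gives the rows $(1,6,8)$, $(2,4,9)$, $(3,5,7)$. Each row has sum $15$. The zigzag is the case $c_j(s)\equiv s \pmod 2$ for all $j$, with colours $0,1$ and $M$ even.

**Step 2: its prefix sums.** We compute all $p_i$ at once. Let $\Psi(s)=\sum_{r<s}(rK+\frac{K+1}2)$ and $T=\Psi(M)$. Along a row the $F$'s telescope, and a full row contributes $T+F_M-F_0=T$. So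
$$p_{yM+s}=yT+\Psi(s)+F_s(x^{(y)}),\qquad 0\le y<K,\ 0\le s<M .$$
Since $y=\langle x^{(y)}\rangle+\frac{K-1}2$, the numbers $p_0,\dots,p_{n-1}$ are the numbers
$$P(s,x)=T\langle x\rangle+F_s(x)+\Psi^*(s),\qquad 0\le s<M,\ x\in D^k,\qquad \Psi^*(s)=\Psi(s)+T\tfrac{K-1}2 .$$

**Step 3: reduce to pairs of columns.** We bound $|S(a)|$ by prices of pairs. Let
$$\Delta(s,s')=\#\{P(s',x')-P(s,x):x,x'\in D^k\}.$$
Every element of $S(a)$ is $p_v-p_u$ with $v>u$. Those with $v=n$ number at most $n$. All others are of the form $P(s',x')-P(s,x)$. Hence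
$$|S(a)|\le n+\sum_{0\le s,s'<M}\Delta(s,s'). \tag{1}$$
Moreover, digit by digit,
$$P(s',x')-P(s,x)=\Psi^*(s')-\Psi^*(s)+\sum_{j=1}^k3^{j-1}\bigl[T(x_j'-x_j)+w_{c_j(s')}(x_j')-w_{c_j(s)}(x_j)\bigr]. \tag{2}$$
There are $9^k$ pairs $(x,x')$, so trivially $\Delta(s,s')\le9^k$.

**Step 4: the price of a digit.** We see what a colouring should achieve. For colours $\alpha,\beta$ let
$$N(\alpha,\beta)=\#\{(x'-x,\;w_\beta(x')-w_\alpha(x)):x,x'\in D\}.$$
The bracket in (2) is determined by such a pair, so
$$\Delta(s,s')\le\prod_{j=1}^kN(c_j(s),c_j(s')). \tag{3}$$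
Always $N\le9$. For colours $(0,0)$ the pairs are $(d,0)$ and for $(1,1)$ they are $(d,d)$, with $|d|\le2$, so $N(0,0)=N(1,1)=5$. For colours $(0,1)$ the pairs are $(x'-x,x')$, so $N(0,1)=9$. Thus we want colourings in which, for most pairs $(s,s')$, about half of the digits have colours $(0,0)$ or $(1,1)$.

## Colourings with random phase and staggered switches

From now on $k\ge2$ and $M\ge2$ is even. Each digit will alternate between $0$ and $1$ with a phase that is a random bit, renewed every $k$ columns. When the phase changes, colour $2$ is inserted once. The times of renewal are staggered so that different digits never renew at the same column.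

**Step 1: blocks and phases.** This defines the random colouring. For $s\ge0$ and $1\le j\le k$ put $q_j(s)=\lfloor(s-j)/k\rfloor+1\ge0$. The sets of $s$ on which $q_j$ is constant are the *$j$-blocks*. Block $0$ is $\{0,\dots,j-1\}$. Block $q\ge1$ starts at $s=j+(q-1)k$ and has length $k$, except that the last one may be truncated by $s\le M-1$.

Set $\varepsilon_{j,q}=0$ for $q=0$ and for $q=q_j(M-1)$, and let all other $\varepsilon_{j,q}$ be independent uniform bits. Let $e_j(s)\in\{0,1\}$ with
$$e_j(s)\equiv s+\varepsilon_{j,q_j(s)}\pmod2 .$$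
Define $c_j(s)=2$ if $s$ is the first element of a $j$-block $q\ge1$ and $\varepsilon_{j,q}\ne\varepsilon_{j,q-1}$. Otherwise let $c_j(s)=e_j(s)$.

*Example.* Let $k=2$, $M=8$. For $j=1$ the blocks are $\{0\},\{1,2\},\{3,4\},\{5,6\},\{7\}$. With phases $0,1,1,0,0$ we get $e_1=(0,0,1,0,1,1,0,1)$ and $c_1=(0,2,1,0,1,2,0,1)$. For $j=2$ the blocks are $\{0,1\},\{2,3\},\{4,5\},\{6,7\}$. With phases $0,1,0,0$ we get $e_2=(0,1,1,0,0,1,0,1)$ and $c_2=(0,1,2,0,2,1,0,1)$. Colour $2$ sits at odd $s$ for $j=1$ and at even $s$ for $j=2$.

**Step 2: this is a colouring.** We check (i) and (ii) for every outcome of the bits. For (i) there are three cases.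

- If $s,s+1$ are in the same block, then $s+1$ is not first in its block, so $c_j(s+1)=e_j(s+1)\ne e_j(s)$, while $c_j(s)\in\{e_j(s),2\}$.
- If $s+1$ starts block $q\ge1$ and $\varepsilon_{j,q}=\varepsilon_{j,q-1}$, then again $c_j(s+1)=e_j(s+1)\ne e_j(s)$ and $c_j(s)\in\{e_j(s),2\}$.
- If $s+1$ starts block $q\ge1$ and $\varepsilon_{j,q}\ne\varepsilon_{j,q-1}$, then $c_j(s+1)=2$. Here $c_j(s)\ne2$, because $s$ is in block $0$ or is the last element of a full block of length $k\ge2$, so it is not the first element of a block $q\ge1$.

For (ii): $s=0$ lies in block $0$, so $c_j(0)=e_j(0)=0$. Since $M$ is even and the last phase is $0$, $e_j(M-1)=1$, so $c_j(M-1)\in\{1,2\}$.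

**Step 3: colour $2$ is rare.** The staggering gives:

$$\text{for each } s \text{ at most one } j \text{ has } c_j(s)=2, \tag{4}$$

because $c_j(s)=2$ requires $s\equiv j\pmod k$.

**Step 4: independence for far pairs.** We single out the pairs for which the phases are truly random. Call $(s,s')$ *far* if $|s-s'|\ge k$ and $s,s'\in[k,M-1-k]$. Ordered pairs with $|s-s'|<k$ number at most $(2k-1)M$. At most $2k$ values of $s$ lie outside $[k,M-1-k]$, so at most $4kM$ ordered pairs have an entry there. Hence at most $(2k-1)M+4kM\le6kM$ ordered pairs are not far.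

Let $(s,s')$ be far. For every $j$ we have $q_j(s)\ne q_j(s')$, because $|s-s'|\ge k$. Also $q_j(s)\ge1$, because $s\ge k\ge j$, and $q_j(s)<q_j(s)+1=q_j(s+k)\le q_j(M-1)$, because $s+k\le M-1$. The same holds for $s'$. So the $2k$ bits $\varepsilon_{j,q_j(s)},\varepsilon_{j,q_j(s')}$, $1\le j\le k$, are distinct members of the independent uniform family. Therefore:

$$\text{for far }(s,s')\text{ the pairs }(e_j(s),e_j(s')),\ 1\le j\le k,\text{ are independent and uniform on }\{0,1\}^2. \tag{5}$$

## Average price $7$ per digit: proof of Theorem A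

**Step 1: the expected price of a far pair.** The purpose is to replace $9^k$ by a constant times $7^k$. Let $N_j^\circ=5$ if $e_j(s)=e_j(s')$ and $N_j^\circ=9$ otherwise. By (4), for all but at most two $j$ the colours $c_j(s),c_j(s')$ coincide with $e_j(s),e_j(s')$, and for those $j$ we have $N(c_j(s),c_j(s'))\le N_j^\circ$. For the at most two other $j$ we have $N\le9\le\frac95N_j^\circ$. By (3),
$$\Delta(s,s')\le\tfrac{81}{25}\prod_{j=1}^kN_j^\circ .$$
For a far pair the $N_j^\circ$ are independent by (5), and each is $5$ or $9$ with probability $\frac12$. So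
$$\mathbb E\,\Delta(s,s')\le4\Bigl(\frac{5+9}2\Bigr)^k=4\cdot7^k .$$

**Step 2: choose a colouring.** We pass from the mean to one permutation. Use $\Delta\le9^k$ for the at most $6kM$ pairs that are not far, and Step 1 for the at most $M^2$ far pairs. The sum in (1) has expectation at most $6kM9^k+4M^27^k$, so some outcome of the bits does not exceed it. For that colouring
$$|S(a)|\le n+6kM9^k+4M^27^k,\qquad n=M3^k .$$

**Step 3: choose $k$ and $M$.** Take $k=5m$ and $M=2\cdot3^m$, so that $n=2\cdot3^{6m}$. Then
$$6kM9^k=60m\cdot3^{11m},\qquad 4M^27^k=16\,(9\cdot7^5)^m=16\cdot151263^m\le16\cdot177147^m=16\cdot3^{11m}.$$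
Since $3^{11m}\le n^{11/6}$ and $n\le n^{11/6}$, we get $|S(a)|\le(60m+17)\,n^{11/6}$. This proves Theorem A. $\blacksquare$

## Coincidences between neighbouring digits

The bound (3) prices each digit alone and ignores equal values of the whole sum in (2). Take two neighbouring digits, at $j=1,2$, both with colours $(0,0)$. They contribute $T(d_1+3d_2)$ with $|d_1|,|d_2|\le2$, and $d_1+3d_2$ takes only the $17$ values $-8,\dots,8$, while (3) charges $25$.

This saving depends on the types being equal. If digit $1$ has colours $(0,0)$ and digit $2$ has colours $(1,1)$, the contribution is $Td_1+3(T+1)d_2$. From $T\,d=3(T+1)d'$ with $|d|,|d'|\le4$ it follows that $T+1$ divides $d$. Since $T=\frac{M(n+1)}2\ge n+1>4$, we get $d=0$ and then $d'=0$. So here there are $25$ distinct values and no saving. The proof below therefore has to keep track of runs of each type separately. It does so by separating multiples of $T$ from multiples of $T+1$.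

**Step 1: split the sum (2) into two sums.** Fix a far pair $(s,s')$. Let $J$ be the set of $j$ for which colour $2$ occurs in $\{c_j(s),c_j(s')\}$; by (4), $|J|\le2$. There are at most $81$ choices of $(x_j,x_j')_{j\in J}$, and each fixes the contribution of $J$ to (2). For $j\notin J$ write $c=c_j(s)=e_j(s)$ and $c'=c_j(s')=e_j(s')$. Since $w_c(x)=cx$ for $c\in\{0,1\}$, the bracket in (2) is $(T+c')x_j'-(T+c)x_j=T\alpha_j+(T+1)\beta_j$ with
$$\alpha_j=[c'=0]x_j'-[c=0]x_j,\qquad \beta_j=[c'=1]x_j'-[c=1]x_j .$$

**Definition (types).** For every $j\le k$, according to $e_j$, say that $j$ has type $\mathsf N$ if $e_j(s)\ne e_j(s')$, type $\mathsf 0$ if both are $0$, and type $\mathsf 1$ if both are $1$. Put $(r_j,r_j')=(1,1),(2,0),(0,2)$ for types $\mathsf N,\mathsf0,\mathsf1$ respectively.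

For $j\notin J$ we have $|\alpha_j|\le r_j$ and $|\beta_j|\le r_j'$: for type $\mathsf N$ each of $\alpha_j,\beta_j$ is $\pm$ one digit, for type $\mathsf 0$ we have $\alpha_j=x'_j-x_j$ and $\beta_j=0$, and type $\mathsf1$ is the mirror image. With
$$R(r)=\#\Bigl\{\sum_{j\le k}3^{j-1}\alpha_j:\ \alpha_j\in\mathbb Z,\ |\alpha_j|\le r_j\Bigr\}$$
we obtain
$$\Delta(s,s')\le81\,R(r)R(r'). \tag{6}$$
Indeed, for each choice on $J$ the sum is a constant plus $TA+(T+1)B$, where $A$ and $B$ lie in the sets counted by $R(r)$ and $R(r')$. Allowing all digits at $j\in J$ only enlarges these sets.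

**Step 2: bound $R(r)$ by runs.** This is where coincidences are counted. Split $\{j:r_j\ge1\}$ into maximal runs $\{u,\dots,v\}$ of consecutive integers. The partial sums over a run lie in $3^{u-1}\cdot([-L,L]\cap\mathbb Z)$ with $L=\sum_{j=u}^vr_j3^{j-u}$. Hence
$$R(r)\le\prod_{\text{runs}}(1+2L).$$
For example, $r=(2,2,0,1)$ has runs with $L=8$ and $L=1$, so $R(r)\le17\cdot3$. For a run of length $\ell$ put $\Lambda=(1+2L)/3^{\ell}$, with $\Lambda=1$ for an empty run. Appending a digit with bound $\rho\ge1$ changes $L$ to $L+\rho3^\ell$, hence $\Lambda$ to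
$$\frac{1+2L+2\rho3^\ell}{3^{\ell+1}}=\frac{\Lambda+2\rho}3 .$$
Since $1+2L=3^\ell\Lambda$, the number $R(r)$ is at most the product of a factor $3$ for each $j$ with $r_j\ge1$ and the final value of $\Lambda$ of each run.

**Step 3: scan both sequences at once.** We turn the bound for $R(r)R(r')$ into a process driven by the types. Read $j=1,\dots,k$, with variable $\Lambda$ for $r$ and $\Lambda'$ for $r'$. Start with $\Lambda=\Lambda'=W=1$ and apply these rules.

- Type $\mathsf N$: $W\mapsto9W$, $\Lambda\mapsto\frac{\Lambda+2}3$, $\Lambda'\mapsto\frac{\Lambda'+2}3$.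
- Type $\mathsf0$: $W\mapsto3\Lambda'W$, $\Lambda\mapsto\frac{\Lambda+4}3$, $\Lambda'\mapsto1$.
- Type $\mathsf1$: $W\mapsto3\Lambda W$, $\Lambda\mapsto1$, $\Lambda'\mapsto\frac{\Lambda'+4}3$.

Type $\mathsf N$ appends a digit with bound $1$ to both runs. Type $\mathsf0$ appends a digit with bound $2$ to the $r$-run and closes the $r'$-run, whose $\Lambda'$ is then paid into $W$. Type $\mathsf1$ is symmetric. At the end the open runs still have to be paid, so with the values after $j=k$,
$$R(r)R(r')\le W_k\Lambda_k\Lambda_k'. \tag{7}$$
Two checks. Types $\mathsf0,\mathsf0$ give $W=9$, $\Lambda=\frac{17}9$, $\Lambda'=1$, total $17$. Types $\mathsf0,\mathsf1$ give $W=3\cdot3\cdot\frac53=15$, $\Lambda=1$, $\Lambda'=\frac53$, total $25$.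

All $\Lambda,\Lambda'$ stay at least $1$. At every time at least one of them equals $1$: this holds initially, type $\mathsf N$ preserves the value $1$, and types $\mathsf0,\mathsf1$ reset one of the variables to $1$.

**Step 4: a potential function.** We need the expected final value of (7), but $W$ and the state $(\Lambda,\Lambda')$ interact. Put $e=\Lambda+\Lambda'-2\ge0$. Since one variable is $1$, the state is described by $e$ up to symmetry. We look for $\kappa>0$ such that $\Phi=W(1+\kappa e)$ grows on average by at most a fixed factor per step.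

**Lemma 3.** Let $\Phi=W(1+\frac e5)$. For a far pair, $\mathbb E\,\Phi_k\le(31/5)^k$.

*Proof.* By (5) the types of the $k$ digits are independent, and each is $\mathsf N,\mathsf0,\mathsf1$ with probability $\frac12,\frac14,\frac14$. Condition on the types read so far. Let $(\Lambda,\Lambda')=(1+e,1)$; the case $(1,1+e)$ follows by exchanging the roles of $\mathsf0$ and $\mathsf1$. For $\Phi=W(1+\kappa e)$ the new value of $\Phi/W_{\rm old}$ is as follows.

- $\mathsf N$: the new state is $(1+\frac e3,1)$, giving $9(1+\frac{\kappa e}3)$.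
- $\mathsf0$: $W$ gets the factor $3$, the new state is $(\frac{5+e}3,1)$ with new $e$ equal to $\frac{e+2}3$, giving $3\bigl(1+\kappa\frac{e+2}3\bigr)$.
- $\mathsf1$: $W$ gets the factor $3(1+e)$, the new state is $(1,\frac53)$ with new $e$ equal to $\frac23$, giving $3(1+e)\bigl(1+\frac{2\kappa}3\bigr)$.

The conditional expectation is
$$\tfrac92\bigl(1+\tfrac{\kappa e}3\bigr)+\tfrac34\bigl(1+\kappa\tfrac{e+2}3\bigr)+\tfrac34(1+e)\bigl(1+\tfrac{2\kappa}3\bigr)=(6+\kappa)+\bigl(\tfrac94\kappa+\tfrac34\bigr)e .$$
This is at most $(6+\kappa)(1+\kappa e)$ for all $e\ge0$ as soon as $\frac94\kappa+\frac34\le(6+\kappa)\kappa$, that is, $\kappa^2+\frac{15}4\kappa-\frac34\ge0$. For $\kappa=\frac15$ the left side is $\frac1{25}+\frac34-\frac34>0$. (In numbers: the expectation is $6.2+1.2e\le6.2(1+\frac e5)=6.2+1.24e$.) So the conditional expectation of the new $\Phi$ is at most $\frac{31}5$ times the old one. Iterating from $\Phi_0=1$ proves the lemma. $\square$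

**Step 5: the improved price.** We collect the estimates. Since one of $\Lambda_k,\Lambda_k'$ is $1$, $\Lambda_k\Lambda_k'=1+e_k\le5(1+\frac{e_k}5)$. So (6) and (7) give $\Delta(s,s')\le405\,\Phi_k$, and by Lemma 3 $\mathbb E\,\Delta(s,s')\le405\,(31/5)^k$ for every far pair. As in the proof of Theorem A, with $\Delta\le9^k$ for the pairs that are not far, some outcome of the bits does not exceed the mean. We have proved: for all $k\ge2$ and even $M\ge2$ some permutation $b$ of $[M3^k]$ satisfies
$$|S(b)|\le M3^k+6kM9^k+405\,M^2(31/5)^k. \tag{8}$$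

## All $n$, and an exponent below $7/4$: end of the proof of Theorem B

**Step 1: fix the exponent.** We choose the size of $3^k$ as a power $n^\gamma$. Let $\theta=2-\log_3(31/5)$, so that $(31/45)^k=3^{-\theta k}$. Since $6.2^3=238.328<243=3^5$, we have $\log_36.2<\frac53$, so $\theta>\frac13$ and $\frac1{4\theta}<\frac34$. Fix $\gamma\in(\frac1{4\theta},\frac34)$.

**Step 2: fit the construction into $[n]$.** For large $n$ let
$$k=\lfloor\gamma\log_3n\rfloor,\qquad M=2\Bigl\lfloor\frac n{2\cdot3^k}\Bigr\rfloor,\qquad N=M3^k .$$
Then $n^\gamma/3<3^k\le n^\gamma$, and for large $n$ we have $k\ge2$ and, as $\gamma<1$, also $M\ge2$; $M$ is even. Moreover $n-2\cdot3^k<N\le n$ and $M\le n/3^k$. Take $b$ from (8) on $[N]$ and let $a=(b_1,\dots,b_N,N+1,\dots,n)$, a permutation of $[n]$.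

**Step 3: estimate every term.** The sums with $v\le N$ lie in $S(b)$. The sums with $v>N$ number at most $(n-N)n\le2\cdot3^kn\le2n^{1+\gamma}$. For $S(b)$ we use (8) with

- $M3^k=N\le n$;
- $6kM9^k\le6k\,n\,3^k\le6k\,n^{1+\gamma}$, where $k\le\log_3n$;
- $M^2(31/5)^k\le n^29^{-k}(31/5)^k=n^2(31/45)^k=n^2\,3^{-\theta k}\le3^\theta n^{2-\gamma\theta}$, by $3^k>n^\gamma/3$.

Hence $|S(a)|=O(n^{1+\gamma}\log n+n^{2-\gamma\theta})$. Here $1+\gamma<\frac74$ because $\gamma<\frac34$, and $2-\gamma\theta<\frac74$ because $\gamma>\frac1{4\theta}$. So this is $O(n^{7/4-\eta})$ for some $\eta>0$. Enlarging $C$ covers the finitely many small $n$, and Theorem B is proved. $\blacksquare$
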